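\title{Finitely presentable monoids and the iterates of Kan's functor $\mathrm{Ex}$}

\begin{abstract}
For every $n\ge 0$ we construct a finitely presentable monoid $M$ such that $\mathrm{Ex}^n(NM)$ is not a Kan complex while $\mathrm{Ex}^{n+1}(NM)$ is. This proves a conjecture posed in a paper of Beke. We first determine how many applications of $\mathrm{Ex}$ make the nerve of a finite zigzag poset a Kan complex. We then pass to the poset of continuous surjections from the Cantor set onto such a zigzag, on which Thompson's group $V$ acts transitively. The monoids are submonoids of $V$ defined by this action.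
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}

Let $\Delta_k$ be the standard $k$-simplex, with vertex set $[k]=\{0,\dots,k\}$. For $k\ge1$ and $i\in[k]$, the horn $\Lambda^i_k\subseteq\Delta_k$ is the union of all faces of codimension one except the face opposite the vertex $i$. A simplicial set $Y$ is a \emph{Kan complex} if every map $\Lambda^i_k\to Y$ extends to $\Delta_k$. The nerve $N\mathcal C$ of a small category $\mathcal C$ has as $r$-simplices the strings of $r$ composable arrows. A poset is a category with one arrow $x\to y$ whenever $x\preceq y$, and a monoid is a category with one object and composition $g\circ h=gh$. A category is \emph{finitely presentable} if it is presented by finitely many objects, generating arrows and relations; for a monoid this means finitely many generators and relations.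

The barycentric subdivision $\mathrm{Sd}\,\Delta_k$ is the nerve of the poset of nonempty subsets of $[k]$ under inclusion, and a monotone map $[k]\to[l]$ acts by taking images of subsets. Kan's functor $\mathrm{Ex}$ on simplicial sets is given by $(\mathrm{Ex}\,Y)_k=\mathrm{Hom}(\mathrm{Sd}\,\Delta_k,Y)$. We write $\mathrm{Ex}^n$ for its $n$-fold iterate, with $\mathrm{Ex}^0$ the identity. The following facts are known.
\begin{enumerate}
\item[(F0)] $N\mathcal C$ is a Kan complex if and only if $\mathcal C$ is a groupoid.
\item[(F1)] (Latch--Thomason--Wilson) $\mathrm{Ex}(N\mathcal C)$ is a Kan complex if and only if $\mathcal C$ admits a left calculus of fractions with respect to all of its morphisms. That is, any two arrows $f,g$ with a common source fit into a commutative square $g'f=f'g$, and for parallel arrows $f,g$ an equation $fs=gs$ implies $tf=tg$ for some arrow $t$.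
\item[(F2)] (Kan) $\mathrm{Ex}$ preserves Kan complexes.
\end{enumerate}
By (F2), once $\mathrm{Ex}^m(N\mathcal C)$ is Kan, so are all later iterates. Call the least such $m$, if there is one, the \emph{threshold} of $\mathcal C$. Facts (F0) and (F1) describe the thresholds $0$ and $1$. For example, the monoid $(\mathbb N,+)$ is not a group, so $N\mathbb N$ is not Kan. It satisfies both conditions in (F1), the first because it is commutative and the second because it is cancellative, so $\mathrm{Ex}(N\mathbb N)$ is Kan. For a poset $P$ the second condition in (F1) always holds, so $\mathrm{Ex}(NP)$ is Kan if and only if any two elements with a common lower bound have a common upper bound. One is led to ask whether every threshold occurs, and whether it occurs for a category given by finite data. The following conjecture is posed in \cite{Beke}.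

\begin{quote}
\textbf{Conjecture.} For every $n\ge0$ there are finitely presentable categories $\mathcal C$, and even finitely presentable monoids, such that $\mathrm{Ex}^n(N\mathcal C)$ is not a Kan complex but $\mathrm{Ex}^{n+1}(N\mathcal C)$ is.
\end{quote}

For categories there is a natural guess. The complex $\mathrm{Ex}^n(N\mathcal C)$ is Kan when diagrams in $\mathcal C$ indexed by $n$ times subdivided horns extend over the $n$ times subdivided simplex. The horn $\Lambda^1_2$ subdivided $n$ times is a zigzag $\bullet\to\bullet\leftarrow\bullet\to\cdots$ with $2^{n+1}$ arrows, and a filler joins its two ends by a zigzag with only $2^n$ arrows, along the third edge of the triangle. So a category that is itself a zigzag with $L$ arrows should have threshold about $\log_2L$. This guess is correct. It says nothing about monoids, however: a monoid has one object, so there are no distant objects to be joined.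

\subsection*{The examples and the results}

Throughout, the order of a poset is written $\preceq$ (or $\subseteq$ when it is inclusion), the symbol $\le$ always compares integers, and \emph{monotone} means order preserving.

\emph{Fences.} For $L\ge1$ let $Z_L$ be the set $\{0,1,\dots,L\}$ with the order
\[
0\prec1\succ2\prec3\succ4\prec\cdots,
\]
that is, $x\prec y$ if and only if $x$ is even, $y$ is odd and $|x-y|=1$. Even elements are minimal and odd elements are maximal.

\emph{The posets $P_L$.} Let $X=\{0,1\}^\omega$ be the Cantor set. Let $P_L$ be the set of continuous surjective maps $f\colon X\to Z_L$, with $Z_L$ discrete, ordered pointwise: $f\preceq f'$ if $f(x)\preceq f'(x)$ for all $x$.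

\emph{The monoids $M_L$.} A \emph{cone} is a set $wX$, where $w$ is a finite binary word. Thompson's group $V$ consists of the homeomorphisms $g$ of $X$ for which there are partitions of $X$ into cones $w_1X,\dots,w_sX$ and $w'_1X,\dots,w'_sX$ with $g(w_ix)=w'_ix$ for all $i$ and $x$. It acts on $P_L$ by order automorphisms, $gf=f\circ g^{-1}$. Fix $p_0\in P_L$ and put
\[
M_L=\{g\in V: gp_0\preceq p_0\}.
\]
This is a submonoid of $V$, since $g,h\in M_L$ gives $ghp_0\preceq gp_0\preceq p_0$. The action is transitive (Lemma~\ref{lem:V}), and replacing $p_0$ by $kp_0$ replaces $M_L$ by $kM_Lk^{-1}$, so the isomorphism type of $M_L$ depends only on $L$. For instance, let $L=2$ and $A_z=p_0^{-1}(z)$. The fibers of $gp_0$ are the sets $gA_z$. Since $1$ is the greatest element of $Z_2$ and $0,2$ are minimal, $M_2$ consists of the $g\in V$ with $gA_0\supseteq A_0$ and $gA_2\supseteq A_2$.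

\begin{theorem}\label{thm:A}
For $n\ge1$, the monoid $M=M_{2^n}$ is finitely presentable, $\mathrm{Ex}^n(NM)$ is not a Kan complex, and $\mathrm{Ex}^{n+1}(NM)$ is a Kan complex. For $n=0$, the monoid $M=(\mathbb N,+)$ has these properties. Hence the conjecture holds, for categories and for monoids.
\end{theorem}

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(i)] For $L\ge2$ and $m\ge0$, $\mathrm{Ex}^m(NM_L)$ is Kan if and only if $m\ge\lceil\log_2L\rceil+1$.
\item[(ii)] For $L,m\ge1$, $\mathrm{Ex}^m(NZ_L)$ is Kan if and only if $L\le2^m$, and $\mathrm{Ex}^m(NZ_L^{op})$ is Kan if and only if $L\le2^m-1$.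
\item[(iii)] For each $n\ge0$ there are infinitely many pairwise non-isomorphic finitely presentable monoids $M$ such that $\mathrm{Ex}^n(NM)$ is not Kan and $\mathrm{Ex}^{n+1}(NM)$ is Kan.
\end{enumerate}
\end{theorem}

For $m=1$, part (ii) can be checked against the criterion for posets above. The posets $Z_1$, $Z_2$ and $Z_1^{op}$ have a greatest element. In $Z_L$ with $L\ge3$ the elements $1$ and $3$ have the lower bound $2$ and no upper bound, and in $Z_L^{op}$ with $L\ge2$ the elements $0$ and $2$ have the lower bound $1$ and no upper bound.

\subsection*{The method}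

The way from fences to monoids is the following principle (Proposition~\ref{prop:transfer}). If a group $G$ acts transitively on a poset $P$ and $M=\{g\in G:gp_0\preceq p_0\}$, then for $n\ge1$ the complex $\mathrm{Ex}^n(NM)$ is Kan exactly when $\mathrm{Ex}^n(NP)$ is. The poset $P$ is an unfolding of $M$ in which distance between objects is again available. A finite poset cannot serve: it has a minimal element, so under a transitive action all elements are minimal and $M$ is a group. We therefore need an infinite homogeneous poset that behaves like a fence. Continuous maps $X\to Z_L$ behave like $Z_L$, because they can be treated point by point, and the surjective ones form a single orbit of $V$.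

Section~\ref{sec:reduction} turns the Kan condition into an extension problem for posets. Section~\ref{sec:L2} reduces extension into $P_L$ to extension into $Z_L$ with one prescribed value and works out the case $L=2$ by hand. Sections~\ref{sec:fence} and~\ref{sec:collar} develop the two tools needed for general $L$, and Sections~\ref{sec:Z} and~\ref{sec:P} apply them to $Z_L$ and $P_L$. Section~\ref{sec:transfer} proves the transfer principle and Section~\ref{sec:fp} the finite presentability of $M_L$. The only outside input there is that $V$ is finitely presented \cite{Higman,CFP}. Fact (F2), and the fact that $V$ is simple and non-abelian \cite{Higman,CFP}, enter only in the proof of Theorem~\ref{thm:B}.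

\section{Subdivided horns as posets}\label{sec:reduction}

For a poset $Q$ let $\mathrm{ch}(Q)$ be the poset of nonempty finite chains of $Q$, ordered by inclusion. For a nonempty subcomplex $K\subseteq\Delta_k$ let $S^1(K)$ be the poset of nonempty faces of $K$, regarded as subsets of $[k]$, and put $S^{n+1}(K)=\mathrm{ch}(S^n(K))$. All these posets $S^n(K)$ are finite. Recall that $\mathrm{Sd}$ extends uniquely to a colimit-preserving functor on simplicial sets, that this functor is left adjoint to $\mathrm{Ex}$, and that the nerve functor $N$ is fully faithful.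

\begin{lemma}\label{lem:Sd}
There are isomorphisms $\mathrm{Sd}(NQ)\cong N(\mathrm{ch}\,Q)$ for posets $Q$ and $\mathrm{Sd}^nK\cong NS^n(K)$ for nonempty subcomplexes $K\subseteq\Delta_k$ and $n\ge1$, compatible with inclusions.
\end{lemma}

\begin{proof}
Let $(Y_\sigma)$ be a family of subcomplexes of a simplicial set $Y$, indexed by a poset, with $Y_\sigma\subseteq Y_\tau$ for $\sigma\preceq\tau$. Suppose that for every simplex $y$ of $Y$ there is a least index $\sigma(y)$ with $y\in Y_{\sigma(y)}$. Then $\mathrm{colim}_\sigma Y_\sigma\to Y$ is an isomorphism: it is surjective, and it is injective because every copy of $y$ is identified in the colimit with the copy in $Y_{\sigma(y)}$.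

This applies to the subcomplexes $N\sigma\subseteq NQ$, $\sigma\in\mathrm{ch}(Q)$, where the least index for a simplex $x_0\preceq\dots\preceq x_r$ is $\{x_0,\dots,x_r\}$. It also applies to the subcomplexes $N(\mathrm{ch}\,\sigma)\subseteq N(\mathrm{ch}\,Q)$, where the least index for $c_0\subseteq\dots\subseteq c_r$ is $c_r$. Each $N\sigma$ is a standard simplex, so $\mathrm{Sd}(N\sigma)=N(\mathrm{ch}\,\sigma)$ by definition, and
\[
\mathrm{Sd}(NQ)=\mathrm{colim}_\sigma\,\mathrm{Sd}(N\sigma)=\mathrm{colim}_\sigma\,N(\mathrm{ch}\,\sigma)=N(\mathrm{ch}\,Q).
\]
The same two arguments, with $\sigma$ ranging over the faces of $K$, give $\mathrm{Sd}\,K=NS^1(K)$. Induction on $n$ gives the second claim. All identifications are induced by inclusions of subsets, so they are compatible with inclusions.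
\end{proof}

Maps $\Lambda^i_k\to\mathrm{Ex}^n(N\mathcal C)$ correspond by adjunction to maps $NS^n(\Lambda^i_k)\to N\mathcal C$, hence to functors $S^n(\Lambda^i_k)\to\mathcal C$, and the same holds for $\Delta_k$. This gives the form of the Kan condition used in the rest of the paper.

\begin{proposition}\label{prop:criterion}
Let $n\ge1$. Then $\mathrm{Ex}^n(N\mathcal C)$ is Kan if and only if, for all $k\ge1$ and $i\in[k]$, every functor $S^n(\Lambda^i_k)\to\mathcal C$ extends to $S^n(\Delta_k)$.
\end{proposition}

If $\mathcal C$ is a poset, the functors are the monotone maps. The subposet $S^n(\Lambda^i_k)$ is nonempty and down-closed in $S^n(\Delta_k)$. For $n=1$ this holds because a face of a face of the horn is a face of the horn, and for $n\ge2$ because a subchain of a chain in a subset $Q_0\subseteq Q$ is again a chain in $Q_0$.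

\subsection*{Distance}
A \emph{path of length $r$} in a poset $Q$ is a sequence $c_0,\dots,c_r$ whose consecutive terms are comparable (equal terms are allowed). Let $d(x,y)$ be the least length of a path from $x$ to $y$, or $\infty$ if there is none, and let $d(x,Q_0)=\min_{q\in Q_0}d(x,q)$ for a nonempty subset $Q_0$. Monotone maps send paths to paths, and $d(x,y)=|x-y|$ in $Z_L$ and in $Z_L^{op}$. Hence every monotone map $E$ from $Q$ to $Z_L$ or to $Z_L^{op}$ satisfies
\begin{equation}\label{eq:lip}
|E(x)-E(y)|\le d(x,y).
\end{equation}
If $x,y\in Q$ are comparable, then $\{x\}\subseteq\{x,y\}\supseteq\{y\}$ in $\mathrm{ch}(Q)$. Therefore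
\begin{equation}\label{eq:double}
d(\{x\},\{y\})\le2\,d(x,y),
\end{equation}
where the left side is computed in $\mathrm{ch}(Q)$ and the right side in $Q$.

\subsection*{The triangle}
The chains of $Z_L$ are the sets $\{i\}$ and $\{i,i+1\}$, and $\{i\}\mapsto2i$, $\{i,i+1\}\mapsto2i+1$ is an isomorphism $\mathrm{ch}(Z_L)\cong Z_{2L}$. We have $S^1(\Delta_1)\cong Z_2$, and $S^1(\Lambda^1_2)$ is the fence
\[
\{0\}\subset\{0,1\}\supset\{1\}\subset\{1,2\}\supset\{2\},
\]
which is $Z_4$. Fix $n\ge1$ and put $N=2^n$. For a face $\sigma$ of $\Delta_2$, its $(n-1)$-fold iterated singleton $\{\cdots\{\sigma\}\cdots\}$ is an element of $S^n(\Delta_2)$. Let $v_0,v_1,v_2$ be the iterated singletons of the vertices and $\omega$ that of the top face $\{0,1,2\}$. Since positions double under $\mathrm{ch}(Z_L)\cong Z_{2L}$, induction on $n$ gives the first two of the following facts.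
\begin{enumerate}
\item[(T1)] $S^n(\Lambda^1_2)\cong Z_{2N}$, with $v_0,v_1,v_2$ at the positions $0,N,2N$.
\item[(T2)] The edge $\{0,2\}$ gives a copy $v_0=e_0\prec e_1\succ e_2\prec\cdots\succ e_N=v_2$ of $Z_N$ in $S^n(\Delta_2)$.
\item[(T3)] $d(\omega,v_j)\le2^{n-1}$ in $S^n(\Delta_2)$ for $j=0,1,2$.
\end{enumerate}
Fact (T3) follows from \eqref{eq:double}, because each vertex is comparable to the top face in $S^1(\Delta_2)$. Every failure of the Kan condition in this paper occurs on the horn $\Lambda^1_2$ and comes from (T2) or (T3).

\section{Maps into $P_L$, and the case $L=2$}\label{sec:L2}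

Two cones are nested or disjoint. A nonempty clopen set $A\subseteq X$ is compact and open, hence a finite union of cones, and the maximal ones among these cones partition $A$. Since $wX=w0X\sqcup w1X$, we obtain:
\begin{enumerate}
\item[(C)] Every nonempty clopen subset of $X$ is a disjoint union of $s$ cones for all sufficiently large $s$. In particular, it can be divided into any given positive number of nonempty clopen pieces.
\end{enumerate}

A monotone map $\varphi\colon Q_0\to P_L$ is a family of monotone maps $\varphi_x\colon Q_0\to Z_L$, $\varphi_x(q)=\varphi(q)(x)$, indexed by the points $x\in X$. To extend $\varphi$ we must extend every $\varphi_x$, and at each new element all values in $Z_L$ must be taken. By (C) there is enough room to use many different extensions of the same $\varphi_x$, so these two necessary conditions are sufficient.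

\begin{lemma}\label{lem:split}
Let $Q$ be a finite poset, $Q_0\subseteq Q$ a subset and $\varphi\colon Q_0\to P_L$ a monotone map. Then $\varphi$ extends to a monotone map $Q\to P_L$ if and only if
\begin{enumerate}
\item[(a)] for every $x\in X$, the map $\varphi_x$ extends to a monotone map $Q\to Z_L$, and
\item[(b)] for every $p\in Q\setminus Q_0$ and $z\in Z_L$ there are $x\in X$ and a monotone extension $E\colon Q\to Z_L$ of $\varphi_x$ with $E(p)=z$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $\psi$ extends $\varphi$, then $\psi_x$ extends $\varphi_x$, and (b) holds because $\psi(p)$ is surjective.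

Conversely, assume (a) and (b). The map $x\mapsto\varphi_x$ from $X$ to the finite discrete set of functions $Q_0\to Z_L$ is continuous, so its nonempty fibers $X_1,\dots,X_s$ form a clopen partition of $X$. Let $D_\alpha$ be the common value of $\varphi_x$ for $x\in X_\alpha$. For each $\alpha$ fix a monotone extension $E_\alpha$ of $D_\alpha$, by (a). For each pair $(p,z)$ fix, by (b), an index $\alpha(p,z)$ and a monotone extension $E_{p,z}$ of $D_{\alpha(p,z)}$ with $E_{p,z}(p)=z$. Using (C), divide each $X_\alpha$ into nonempty clopen pieces, one labeled $E_\alpha$ and one labeled $E_{p,z}$ for each pair with $\alpha(p,z)=\alpha$. For $q\in Q$ let $\psi(q)\colon X\to Z_L$ take the constant value $E(q)$ on the piece labeled $E$. Each $\psi(q)$ is continuous, and $q\preceq q'$ implies $\psi(q)\preceq\psi(q')$ pointwise. For $q\in Q_0$ we have $\psi(q)=\varphi(q)$, because all labels in $X_\alpha$ extend $D_\alpha$. For $p\in Q\setminus Q_0$ the map $\psi(p)$ takes the value $z$ on the piece labeled $E_{p,z}$, so it is surjective.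
\end{proof}

We now treat the smallest case, $L=2$, where $Z_2$ is $0\prec1\succ2$. Since $1$ is the greatest element and $0,2$ are minimal, a function $E\colon Q\to Z_2$ is monotone if and only if $E^{-1}(0)$ and $E^{-1}(2)$ are down-closed. We saw that $\mathrm{Ex}(NZ_2)$ is Kan. For $P_2$ one more subdivision is needed.

\begin{example}[$\mathrm{Ex}(NP_2)$ is not Kan]\label{ex:notKan}
Take $f_0\in P_2$ and divide $f_0^{-1}(0)$ into nonempty clopen sets $A$ and $B$. Let $f$ be obtained from $f_0$ by changing the value on $A$ to $1$, and $f'$ by changing the value on $B$ to $1$. Then $f,f'\in P_2$ and $f\succ f_0\prec f'$. Send the five elements of $S^1(\Lambda^1_2)$, in their order along the fence, to $f,f,f_0,f',f'$; this is monotone. An extension to $S^1(\Delta_2)$ would send the top face to an upper bound $g$ of $f$ and $f'$. If $g(x)=0$, then $f(x)=f'(x)=0$ because $0$ is minimal, and so $x\in B\cap A=\varnothing$. Hence $g$ is not surjective, and no extension exists.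
\end{example}

\begin{example}[$\mathrm{Ex}^2(NP_2)$ is Kan]\label{ex:Kan}
Let $Q_0=S^2(\Lambda^i_k)\subseteq Q=S^2(\Delta_k)$ and let $\varphi\colon Q_0\to P_2$ be monotone. We check the conditions of Lemma~\ref{lem:split}. Extending $\varphi_x$ by the value $1$ on $Q\setminus Q_0$ gives a monotone map, because $\varphi_x^{-1}(0)$ and $\varphi_x^{-1}(2)$ are down-closed in $Q_0$ and $Q_0$ is down-closed in $Q$. This proves (a), and also (b) for $z=1$. The automorphism $z\mapsto2-z$ of $Z_2$ exchanges $0$ and $2$, so it remains to prove (b) for $z=0$.

Let $p\in Q\setminus Q_0$; this is a chain of faces of $\Delta_k$. The elements of $Q_0$ below $p$ are the nonempty subchains of $p'=p\cap S^1(\Lambda^i_k)$. If $p'=\varnothing$, there are none, and we take any $x$. Otherwise $p'\in Q_0$, and since $\varphi(p')$ is surjective we can choose $x$ with $\varphi_x(p')=0$; then $\varphi_x(q)=0$ for all $q\subseteq p'$. In both cases $\varphi_x$ vanishes on all elements of $Q_0$ below $p$. So we can define $E$ to be $0$ on $\varphi_x^{-1}(0)\cup\{q\in Q:q\subseteq p\}$, to be $2$ on $\varphi_x^{-1}(2)$, and to be $1$ elsewhere. Then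 $E$ extends $\varphi_x$, the sets $E^{-1}(0)$ and $E^{-1}(2)$ are down-closed, and $E(p)=0$.
\end{example}

The two examples show what the second subdivision provides. In $S^1(\Delta_2)$ the top face lies above two maximal elements of the horn, and these may take the value $0$ on disjoint sets. In $S^2(\Delta_k)$ the influence of the horn on a nearby new element $p$ passes through a single element $p'$ of the horn, and the surjectivity of $\varphi(p')$ can be copied to $p$. For general $L$ two things must be generalized. The description of monotone maps into $Z_2$ becomes a criterion in terms of paths of length at most $L$ (Section~\ref{sec:fence}), and the assignment $p\mapsto p'$ becomes a retraction onto the horn, defined on a neighborhood that is wide enough to contain these paths (Section~\ref{sec:collar}).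

\section{Extending maps into a fence}\label{sec:fence}

A map into $Z_L$ is determined by its level sets, and monotonicity is a closure condition on each level set separately.

\begin{lemma}\label{lem:level}
Let $Q$ be a poset, $F\colon Q\to Z_L$ a function and $A_j=\{x\in Q:F(x)\ge j\}$ for $j\ge0$. Then $F$ is monotone if and only if, for $1\le j\le L$, the set $A_j$ is up-closed when $j$ is odd and down-closed when $j$ is even.
\end{lemma}

\begin{proof}
Let $F$ be monotone. Preimages of up-closed or down-closed sets under $F$ are of the same kind, so it suffices to treat the set $\{v\in Z_L:v\ge j\}$. Let $j$ be odd, $v\ge j$ and $v\prec w$. Then $v$ is even, so $v\ge j+1$ and $w\ge v-1\ge j$. Let $j$ be even, $v\ge j$ and $w\prec v$. Then $v$ is odd, so again $v\ge j+1$ and $w\ge j$.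

Conversely, assume the closure conditions; they also hold for $j>L$, where $A_j=\varnothing$. Let $x\prec y$ and $j=F(x)$. Suppose $j$ is odd. Then $y\in A_j$ because $A_j$ is up-closed, and $y\notin A_{j+1}$ because $A_{j+1}$ is down-closed and does not contain $x$. So $F(y)=j$. Suppose $j$ is even. Then $F(y)\ge j-1$: this is trivial for $j=0$, and for $j\ge2$ the up-closed set $A_{j-1}$ contains $x$. Also $F(y)\le j+1$, because $A_{j+2}$ is down-closed and does not contain $x$. Since $j$ is even and $|F(y)-j|\le1$, we get $j\preceq F(y)$.
\end{proof}

Say that a step from $x$ to $y$ has \emph{type $j$} if $j$ is odd and $x\preceq y$, or $j$ is even and $x\succeq y$. Lemma~\ref{lem:level} says that $F$ is monotone if and only if each $A_j$ is closed under steps of type $j$. For integers $1\le a\le b$, a \emph{$(b,a)$-path} from $s$ to $t$ is a path $s=c_0,\dots,c_r=t$ of length $r=b-a+1$ whose successive steps have the types $b,b-1,\dots,a$.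

\begin{lemma}\label{lem:path}
Let $F\colon Q\to Z_L$ be monotone and $1\le a\le b\le L$. If there is a $(b,a)$-path from $s$ to $t$ and $F(s)\ge b$, then $F(t)\ge a$.
\end{lemma}

\begin{proof}
We show $c_i\in A_{b-i+1}$ for $1\le i\le r$. The first step has type $b$ and starts in $A_b$, so $c_1\in A_b$. If $c_i\in A_{b-i+1}\subseteq A_{b-i}$ and $i<r$, the next step has type $b-i$, so $c_{i+1}\in A_{b-i}$. For $i=r$ this says $F(t)\ge a$.
\end{proof}

Along a $(b,a)$-path the bound of Lemma~\ref{lem:path} is better by one than \eqref{eq:lip}. These constraints are the only ones. Let $S\subseteq Q$ be a subset and $h\colon S\to Z_L$ any function. An \emph{obstruction} for $h$ is a $(b,a)$-path in $Q$ with $1\le a\le b\le L$ from some $s\in S$ with $h(s)\ge b$ to some $t\in S$ with $h(t)\le a-1$.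

\begin{proposition}\label{prop:obstruction}
The function $h\colon S\to Z_L$ extends to a monotone map $Q\to Z_L$ if and only if there is no obstruction for $h$.
\end{proposition}

\begin{proof}
If an extension exists, Lemma~\ref{lem:path} excludes obstructions. Conversely, suppose that there is no obstruction. We choose the level sets as small as Lemma~\ref{lem:level} allows, starting from the top. Put $A_{L+1}=\varnothing$. For $j=L,L-1,\dots,1$ let $A_j$ be the set of all elements reached by one step of type $j$ from an element of $A_{j+1}\cup\{s\in S:h(s)\ge j\}$; this is the up-closure of that set if $j$ is odd and its down-closure if $j$ is even. Put $A_0=Q$ and $F(x)=\max\{j:x\in A_j\}\in Z_L$. Since $A_0\supseteq A_1\supseteq\cdots$, the level sets of $F$ are the $A_j$, and $F$ is monotone by Lemma~\ref{lem:level}.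

For $t\in S$ we have $t\in A_{h(t)}$, so $F(t)\ge h(t)$. Suppose $F(t)>h(t)$ and put $a=h(t)+1\le L$, so that $t\in A_a$. There is a step of type $a$ from some $c$ to $t$ such that either $c\in S$ and $h(c)\ge a$, or $c\in A_{a+1}$. In the second case apply the same reasoning to $c$ and $a+1$, and so on. Since $A_{L+1}=\varnothing$, the first case occurs at some level $b\le L$, with an element $s\in S$ satisfying $h(s)\ge b$. The steps found, read from $s$ to $t$, have the types $b,b-1,\dots,a$, and $h(t)=a-1$. This is an obstruction. Hence $F$ extends $h$.
\end{proof}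

For $L=2$ there are three kinds of obstruction: $s\preceq t$ with $h(s)\ge1$ and $h(t)=0$; $s\succeq t$ with $h(s)=2$ and $h(t)\le1$; and $s\succeq c\preceq t$ with $h(s)=2$ and $h(t)=0$. These are exactly the conditions that prevent the down-closed sets $E^{-1}(0)$ and $E^{-1}(2)$ of Section~\ref{sec:L2} from being chosen. In general an obstruction has length $b-a+1\le L$, with equality only for $b=L$ and $a=1$. When $L$ is even, these longest obstructions start with a downward step and end with an upward step, which has the following consequence.

\begin{lemma}\label{lem:even}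
Let $L$ be even, let $Q_0$ be down-closed in $Q$, and let $c_0,\dots,c_L$ be an $(L,1)$-path in $Q$. If $c_0\in Q_0$, then $c_1\in Q_0$. If $c_L\in Q_0$, then $c_{L-1}\in Q_0$.
\end{lemma}

\begin{proof}
The first step has even type, so $c_1\preceq c_0$. The last step has type $1$, so $c_{L-1}\preceq c_L$.
\end{proof}

\section{Collars}\label{sec:collar}

Let $D\colon Q_0\to Z_L$ be monotone on a subposet $Q_0\subseteq Q$. By Lemma~\ref{lem:path}, no obstruction for $D$ lies inside $Q_0$. The difficulty is that an obstruction may take a shortcut through $Q\setminus Q_0$. A shortcut is harmless if it can be pushed back into $Q_0$ by a monotone retraction.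

\begin{definition}
Let $Q_0$ be a nonempty subset of a poset $Q$ and $\lambda\ge0$ an integer. A \emph{collar of width $\lambda$} for $Q_0\subseteq Q$ is a subset $U\subseteq Q$ that contains every $x$ with $d(x,Q_0)\le\lambda$, together with a monotone map $\rho\colon U\to Q_0$ that is the identity on $Q_0$.
\end{definition}

The pair $U=Q_0$, $\rho=\mathrm{id}$ is a collar of width $0$. A collar for $Q_0\subseteq Q$ is also a collar of the same width for $Q_0^{op}\subseteq Q^{op}$, because $d$ does not depend on the direction of the order. Each subdivision slightly more than doubles the width.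

\begin{lemma}\label{lem:collar}
If $Q_0\subseteq Q$ has a collar of width $\lambda$, then $\mathrm{ch}(Q_0)\subseteq\mathrm{ch}(Q)$ has a collar of width $2\lambda+1$. Hence $S^m(\Lambda^i_k)\subseteq S^m(\Delta_k)$ has a collar of width $2^{m-1}-1$ for every $m\ge1$.
\end{lemma}

\begin{proof}
Let $(U,\rho)$ be the given collar. Put $U'=\{c\in\mathrm{ch}(Q):c\cap U\ne\varnothing\}$ and let $\rho'(c)$ be the image $\rho(c\cap U)$. This is a nonempty finite chain in $Q_0$, since $\rho$ is monotone. The map $\rho'$ preserves inclusions. A chain $c\subseteq Q_0$ lies in $U'$ and satisfies $\rho'(c)=\rho(c)=c$.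

Let $c\in\mathrm{ch}(Q)$ have distance $r$ from $\mathrm{ch}(Q_0)$, with $1\le r\le2\lambda+1$. We must find an element of $c$ within distance $\lambda$ of $Q_0$. Take a path $c=c_0,\dots,c_r$ with $c_r\in\mathrm{ch}(Q_0)$. It is a shortest path, so consecutive terms are distinct, and no two consecutive inclusions point in the same direction, since otherwise the middle term could be dropped. Thus the interior terms $c_1,\dots,c_{r-1}$ are alternately \emph{minima}, contained in both neighbors, and \emph{maxima}, containing both neighbors. Choose $e_l\in c_l$ for each $l$. For $1\le i\le r$ let $c_l$ be the smaller of $c_{i-1}$ and $c_i$, and put $y_i=e_l$; then $y_i\in c_{i-1}\cap c_i$. If $c_i$ is an interior minimum, then $y_i=e_i=y_{i+1}$. If $c_i$ is an interior maximum, then $y_i$ and $y_{i+1}$ lie in the chain $c_i$ and are comparable. So $d(y_1,y_r)$ is at most the number of interior maxima. There are $r-1\le2\lambda$ interior terms, alternately maxima and minima, so at most $\lambda$ of them are maxima. Since $y_r\in c_r\subseteq Q_0$, we get $d(y_1,Q_0)\le\lambda$ and hence $y_1\in U$. As $y_1\in c_0=c$, it follows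 that $c\in U'$.

The last statement follows by induction from the collar of width $0$ for $m=1$, since $2(2^{m-1}-1)+1=2^m-1$.
\end{proof}

For $m=2$ the retraction is the map $p\mapsto p'$ of Example~\ref{ex:Kan}.

\begin{lemma}\label{lem:use}
Let $(U,\rho)$ be a collar of width $\lambda$ for $Q_0\subseteq Q$, and let $D\colon Q_0\to Z_L$ be monotone.
\begin{enumerate}
\item[(i)] Let $Q_0\subseteq S\subseteq U$ and $h=D\rho|_S$. Then no obstruction for $h$ lies entirely in $U$.
\item[(ii)] Every path of length at most $2\lambda+1$ with both ends in $Q_0$ lies in $U$.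
\item[(iii)] There is no obstruction for $D$ of length at most $2\lambda+1$. In particular, if $L\le2\lambda+1$, then $D$ extends to a monotone map $Q\to Z_L$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Apply Lemma~\ref{lem:path} to the monotone map $D\rho\colon U\to Z_L$.
(ii) In a path $c_0,\dots,c_r$ with $r\le2\lambda+1$ and both ends in $Q_0$, the term $c_i$ has distance at most $\min(i,r-i)\le\lambda$ from $Q_0$.
(iii) The first statement follows from (ii) and from (i) with $S=Q_0$. Obstructions have length at most $L$, so the second statement follows from Proposition~\ref{prop:obstruction}.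
\end{proof}

\section{The thresholds of fences}\label{sec:Z}

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii)]
Let $m\ge1$ and $N=2^m\ge2$. We use Proposition~\ref{prop:criterion}. For the positive statements let $Q_0=S^m(\Lambda^i_k)\subseteq Q=S^m(\Delta_k)$, and let $(U,\rho)$ be a collar of width $\lambda=2^{m-1}-1$, so that $2\lambda+1=N-1$.

\emph{$\mathrm{Ex}^m(NZ_L)$ is Kan if $L\le N$.} Let $D\colon Q_0\to Z_L$ be monotone. By Lemma~\ref{lem:use}(iii) there is no obstruction of length at most $N-1$. A longer obstruction $c_0,\dots,c_r$ has $r=L=N$, so it is an $(L,1)$-path with $L$ even. Both ends lie in the down-closed set $Q_0$, so $c_1,c_{L-1}\in Q_0$ by Lemma~\ref{lem:even}. The path $c_1,\dots,c_{L-1}$ has length $N-2$ and lies in $U$ by Lemma~\ref{lem:use}(ii). So the whole obstruction lies in $U$, contrary to Lemma~\ref{lem:use}(i). By Proposition~\ref{prop:obstruction}, $D$ extends.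

\emph{$\mathrm{Ex}^m(NZ_L)$ is not Kan if $L\ge N+1$.} For $0\le z\le L$ the map
\begin{equation}\label{eq:min}
Z_{2N}\to Z_L,\qquad i\mapsto\min(i,z),
\end{equation}
is monotone: neighbors $i,i+1$ are fixed if $i+1\le z$ and are both sent to $z$ otherwise. Take $z=L$ and regard this map as $D\colon S^m(\Lambda^1_2)\to Z_L$ by (T1). Then $D(v_0)=0$ and $D(v_2)=\min(2N,L)\ge N+1$. In $S^m(\Delta_2)$ we have $d(v_0,v_2)\le N$ by (T2), so an extension would contradict \eqref{eq:lip}.

\emph{$\mathrm{Ex}^m(NZ_L^{op})$ is Kan if $L\le N-1$.} Monotone maps $Q\to Z_L^{op}$ are the same as monotone maps $Q^{op}\to Z_L$. Apply Lemma~\ref{lem:use}(iii) to the collar $(U,\rho)$ for $Q_0^{op}\subseteq Q^{op}$.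

\emph{$\mathrm{Ex}^m(NZ_L^{op})$ is not Kan if $L\ge N$.} In $Z_L^{op}$ the even elements are maximal, so we shift by one. Define $D\colon Z_{2N}\to Z_L^{op}$ by $D(0)=0$ and $D(i)=\min(i-1,L)$ for $i\ge1$. To see that $D$ is monotone, consider neighbors $i,i+1$. For $i=0$ both go to $0$, and for $i\ge L+1$ both go to $L$. For $1\le i\le L$ they go to $i-1$ and $i$; the odd one of $i,i+1$, which is the upper one in $Z_{2N}$, goes to an even number, which is the upper one of the two images in $Z_L^{op}$. By (T1), $D$ is a monotone map on $S^m(\Lambda^1_2)$ with $D(v_0)=0$ and $D(v_2)=\min(2N-1,L)$. Suppose that $E$ extends $D$ to $S^m(\Delta_2)$, and let $e_0,\dots,e_N$ be as in (T2). If $L\ge N+1$, then $E(e_N)\ge N+1$ because $2N-1\ge N+1$, and $|E(e_0)-E(e_N)|>N$ contradicts \eqref{eq:lip}. If $L=N$, then $E(e_0)=0$ and $E(e_N)=N$ are maximal in $Z_L^{op}$. From $e_0\prec e_1$ and $e_{N-1}\succ e_N$ we get $E(e_1)=0$ and $E(e_{N-1})=N$, whereas \eqref{eq:lip} gives $|E(e_1)-E(e_{N-1})|\le N-2$.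
\end{proof}

The difference between $Z_L$ and $Z_L^{op}$ at $L=2^m$ comes from Lemma~\ref{lem:even}: the horn is down-closed in $Q$, but not in $Q^{op}$.

\begin{corollary}\label{cor:cat}
For every $n\ge0$, the finite poset $Z_{2^n+1}$ has the property required in the conjecture.
\end{corollary}

\begin{proof}
A finite poset is a finitely presentable category. For $n\ge1$ use Theorem~\ref{thm:B}(ii) and $2^n<2^n+1\le2^{n+1}$. For $n=0$, the poset $Z_2$ is not a groupoid, so $NZ_2$ is not Kan by (F0), and $\mathrm{Ex}(NZ_2)$ is Kan because $2\le2^1$.
\end{proof}

\section{The thresholds of the posets $P_L$}\label{sec:P}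

For $Z_L$ an obstruction has both ends in the horn, so a collar of width about $L/2$ contains it. Condition (b) of Lemma~\ref{lem:split} prescribes a value at one new element, so an obstruction may have only one end in the horn. This requires a collar of width about $L$, that is, one more subdivision.

\begin{proposition}\label{prop:PKan}
If $m\ge2$ and $2\le L\le2^{m-1}$, then $\mathrm{Ex}^m(NP_L)$ is Kan.
\end{proposition}

\begin{proof}
Let $Q_0=S^m(\Lambda^i_k)\subseteq Q=S^m(\Delta_k)$, let $(U,\rho)$ be a collar of width $\lambda=2^{m-1}-1$, and let $\varphi\colon Q_0\to P_L$ be monotone. We verify the conditions of Lemma~\ref{lem:split}. Condition (a) holds by Lemma~\ref{lem:use}(iii), since $L\le2^{m-1}\le2^m-1=2\lambda+1$.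

For (b), let $p\in Q\setminus Q_0$ and $z\in Z_L$. If $p\in U$, choose $x$ with $\varphi_x(\rho(p))=z$; this is where the surjectivity of $\varphi(\rho(p))$ is used. If $p\notin U$, take any $x$. Let $S=Q_0\cup\{p\}$, and let $h\colon S\to Z_L$ be $\varphi_x$ on $Q_0$ and send $p$ to $z$. By Proposition~\ref{prop:obstruction} it suffices to show that there is no obstruction $s=c_0,\dots,c_r=t$ for $h$. Suppose there is one, of type $(b,a)$; then $r\le L\le\lambda+1$. We have $s\ne t$, since $h(s)\ge b>a-1\ge h(t)$. If $s,t\in Q_0$, the path is an obstruction for $\varphi_x$ of length at most $2\lambda+1$, contrary to Lemma~\ref{lem:use}(iii). So one end is $p$ and the other end lies in $Q_0$.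

We claim that every $c_i$ is within distance $\lambda$ of $Q_0$. If $r\le\lambda$, every $c_i$ is within distance $\lambda$ of the end in $Q_0$. Otherwise $r=L=\lambda+1=2^{m-1}$. Then the path is an $(L,1)$-path, and $L$ is even because $m\ge2$. If $t\in Q_0$, then $c_{L-1}\in Q_0$ by Lemma~\ref{lem:even}, and $d(c_i,Q_0)\le L-1-i\le\lambda$ for $i\le L-1$. If $s\in Q_0$, then $c_1\in Q_0$, and $d(c_i,Q_0)\le i-1\le\lambda$ for $i\ge1$. This proves the claim.

So the path lies in $U$, and in particular $p\in U$. By the choice of $x$ we then have $h=\varphi_x\rho|_S$, which contradicts Lemma~\ref{lem:use}(i). Thus (b) holds, $\varphi$ extends, and Proposition~\ref{prop:criterion} applies.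
\end{proof}

For the negative statement we make condition (b) fail at the center $\omega$ of the triangle. We need a monotone map $\varphi$ on the subdivided horn such that each $\varphi(i)$ takes all values, while each $\varphi_x$ vanishes at $v_0$ or at $v_2$. The first half of the horn is far from $v_2$, so surjectivity there can be supplied by points $x$ with $\varphi_x(v_2)=0$, and the second half is served by points $x$ with $\varphi_x(v_0)=0$.

\begin{proposition}\label{prop:PnotKan}
If $n\ge1$ and $2^{n-1}<L\le2^n$, then $\mathrm{Ex}^n(NP_L)$ is not Kan.
\end{proposition}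

\begin{proof}
Put $N=2^n$ and identify $S^n(\Lambda^1_2)$ with $Z_{2N}$ by (T1). For $z\in Z_L$ define
\[
\gamma_z(i)=\min(2N-i,z),\qquad\gamma'_z(i)=\min(i,z)\qquad(0\le i\le2N).
\]
The map $\gamma'_z\colon Z_{2N}\to Z_L$ is monotone by \eqref{eq:min}. So is $\gamma_z$, since $i\mapsto2N-i$ preserves parity and adjacency and is therefore an automorphism of $Z_{2N}$. Because $z\le L\le N$, we have $\gamma_z(i)=z$ for $i\le N$ and $\gamma'_z(i)=z$ for $i\ge N$. Also $\gamma_z(2N)=0$ and $\gamma'_z(0)=0$.

Divide $X$ into $2(L+1)$ nonempty clopen pieces labeled by the maps $\gamma_z$ and $\gamma'_z$, and let $\varphi(i)$ take the constant value $\gamma(i)$ on the piece labeled $\gamma$. Each $\varphi(i)$ is surjective, thanks to the pieces labeled $\gamma_z$ if $i\le N$ and to those labeled $\gamma'_z$ if $i\ge N$. So $\varphi\colon S^n(\Lambda^1_2)\to P_L$ is a monotone map, and for every $x$ there is $v\in\{v_0,v_2\}$ with $\varphi_x(v)=0$. If $E\colon S^n(\Delta_2)\to Z_L$ is a monotone extension of $\varphi_x$, then \eqref{eq:lip} and (T3) give $E(\omega)\le d(\omega,v)\le2^{n-1}<L$. The element $\omega$ does not lie in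 $S^n(\Lambda^1_2)$, so condition (b) of Lemma~\ref{lem:split} fails for $p=\omega$ and $z=L$. Hence $\varphi$ does not extend.
\end{proof}

\begin{remark}\label{rem:L1}
The argument of Example~\ref{ex:notKan} applies word for word to $P_1$, so $\mathrm{Ex}(NP_1)$ is not Kan. Thus the conclusion of Proposition~\ref{prop:PKan} fails for $m=L=1$, although $L\le2^{m-1}$. By the results of the next two sections $\mathrm{Ex}(NM_1)$ is not Kan either, so the formula in Theorem~\ref{thm:B}(i) does not extend to $L=1$.
\end{remark}

\section{From a homogeneous poset to a monoid}\label{sec:transfer}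

Let $Q$ be a poset and $G$ a group. A functor $Q\to G$ is a family of elements $m_{ab}\in G$, for $a\preceq b$ in $Q$, with $m_{aa}=1$ and $m_{bc}m_{ab}=m_{ac}$ for $a\preceq b\preceq c$. Any choice of elements $g_a\in G$, $a\in Q$, defines a functor by $m_{ab}=g_b^{-1}g_a$. If $G$ acts on a poset $P$, such a choice also defines the map $a\mapsto g_ap_0$ into $P$, and this is the link between functors into the monoid and monotone maps into $P$. To use it we must know that every functor arises from such a choice.

\begin{definition}
A poset $Q$ is \emph{$1$-connected} if $d(x,y)<\infty$ for all $x,y\in Q$ and, for every group $G$, every functor $m\colon Q\to G$ has the form $m_{ab}=g_b^{-1}g_a$ for some elements $g_a\in G$.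
\end{definition}

\begin{lemma}\label{lem:1conn}
The posets $S^n(\Delta_k)$ and $S^n(\Lambda^i_k)$ are $1$-connected for all $n,k\ge1$ and $i\in[k]$.
\end{lemma}

\begin{proof}
\emph{The poset $S^1(\Delta_k)$} has the greatest element $T=[k]$, so $d\le2$. Put $g_a=m_{aT}$. The identity $m_{bT}m_{ab}=m_{aT}$ says that $m_{ab}=g_b^{-1}g_a$.

\emph{The poset $S^1(\Lambda^i_k)$.} A nonempty set $a\subseteq[k]$ is a face of $\Lambda^i_k$ if and only if $a\not\supseteq[k]\setminus\{i\}$. Hence $\bar a=a\cup\{i\}$ is a face whenever $a$ is, and $a\subseteq\bar a\supseteq\{i\}$. In particular $d$ is finite. Write $m_{i\bar a}$ for $m_{\{i\},\bar a}$ and put $g_a=m_{i\bar a}^{-1}m_{a\bar a}$. For $a\subseteq b$ we have $\bar a\subseteq\bar b$, so $m_{b\bar b}m_{ab}=m_{a\bar b}=m_{\bar a\bar b}m_{a\bar a}$ and $m_{i\bar b}=m_{\bar a\bar b}m_{i\bar a}$. Therefore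
\[
g_bm_{ab}=m_{i\bar b}^{-1}m_{\bar a\bar b}\,m_{a\bar a}=m_{i\bar a}^{-1}m_{a\bar a}=g_a.
\]

\emph{If $Q$ is $1$-connected, so is $\mathrm{ch}(Q)$.} Every chain $c$ contains $\{\max c\}$, so $d$ is finite on $\mathrm{ch}(Q)$ by \eqref{eq:double}. Let $m\colon\mathrm{ch}(Q)\to G$ be a functor. We normalize $m$ so that it factors through the monotone map $\max\colon\mathrm{ch}(Q)\to Q$. Put $u_c=m_{\{\max c\},c}$ and $m'_{cd}=u_d^{-1}m_{cd}u_c$ for $c\subseteq d$. Then $m'$ is a functor. Since $u_{\{x\}}=1$, we have $m'_{\{\max c\},c}=1$ for all $c$. For $x\preceq y$ in $Q$ put $q_{xy}=m'_{\{x\},\{x,y\}}$. Let $c\subseteq d$, $x=\max c$ and $y=\max d$; then $x\preceq y$ and $\{x,y\}\subseteq d$. First,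
\[
1=m'_{\{y\},d}=m'_{\{x,y\},d}\,m'_{\{y\},\{x,y\}}=m'_{\{x,y\},d},
\]
because $y$ is the maximum of both $d$ and $\{x,y\}$. Next,
\[
m'_{cd}=m'_{cd}\,m'_{\{x\},c}=m'_{\{x\},d}=m'_{\{x,y\},d}\,m'_{\{x\},\{x,y\}}=q_{xy}.
\]
So $m'_{cd}=q_{\max c,\max d}$ whenever $c\subseteq d$. For $x\preceq y\preceq z$ and $e=\{x,y,z\}$ this formula gives
\[
q_{xz}=m'_{\{x\},e}=m'_{\{x,y\},e}\,m'_{\{x\},\{x,y\}}=q_{yz}q_{xy},
\]
and $q_{xx}=1$. Thus $q$ is a functor $Q\to G$, and $q_{xy}=k_y^{-1}k_x$ for some $k_x\in G$. With $g_c=k_{\max c}u_c^{-1}$ we obtain $m_{cd}=u_d\,k_{\max d}^{-1}\,k_{\max c}\,u_c^{-1}=g_d^{-1}g_c$. The lemma follows by induction on $n$.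
\end{proof}

\begin{proposition}\label{prop:transfer}
Let a group $G$ act transitively on a poset $P$ by order automorphisms, let $p_0\in P$ and $M=\{g\in G:gp_0\preceq p_0\}$. For $n\ge1$, $\mathrm{Ex}^n(NM)$ is Kan if and only if $\mathrm{Ex}^n(NP)$ is Kan.
\end{proposition}

\begin{proof}
Let $Q_0=S^n(\Lambda^i_k)\subseteq Q=S^n(\Delta_k)$. A functor into $M$ is a functor into $G$ with all values in $M$. For $g,g'\in G$, applying the automorphism $g'$ shows that
\begin{equation}\label{eq:dict}
g'^{-1}g\in M\iff gp_0\preceq g'p_0.
\end{equation}
We use Proposition~\ref{prop:criterion} in both directions.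

Suppose $\mathrm{Ex}^n(NP)$ is Kan and let $m\colon Q_0\to M$ be a functor. Since $Q_0$ is $1$-connected, $m_{ab}=g_b^{-1}g_a$ for some $g_a\in G$, $a\in Q_0$. By \eqref{eq:dict}, $\varphi(a)=g_ap_0$ is monotone on $Q_0$. Extend $\varphi$ to a monotone map $Q\to P$. By transitivity, choose $g_a\in G$ with $g_ap_0=\varphi(a)$ for $a\in Q\setminus Q_0$. Then $m_{ab}=g_b^{-1}g_a$ defines a functor on $Q$ that extends $m$, with values in $M$ by \eqref{eq:dict}.

Suppose $\mathrm{Ex}^n(NM)$ is Kan and let $\varphi\colon Q_0\to P$ be monotone. By transitivity, choose $g_a$ with $g_ap_0=\varphi(a)$ for $a\in Q_0$. By \eqref{eq:dict}, $m_{ab}=g_b^{-1}g_a$ is a functor $Q_0\to M$. Extend it to a functor $Q\to M$ and, as $Q$ is $1$-connected, write the extension as $m_{ab}=h_b^{-1}h_a$. For $a\preceq b$ in $Q_0$ the equation $g_b^{-1}g_a=h_b^{-1}h_a$ gives $h_bg_b^{-1}=h_ag_a^{-1}$. Since $d$ is finite on $Q_0$, the element $c=h_ag_a^{-1}$ is the same for all $a\in Q_0$. The map $a\mapsto h_ap_0$ is monotone on $Q$ by \eqref{eq:dict}, hence so is $a\mapsto c^{-1}h_ap_0$, and for $a\in Q_0$ its value is $g_ap_0=\varphi(a)$.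
\end{proof}

The example $\mathbb N$ from the introduction is the simplest instance. Let $G=\mathbb Z$ act by translation on the integers with their usual order and take $p_0=0$; then $M$ is the monoid of non-positive integers, which is isomorphic to $\mathbb N$.

\section{Finite presentability}\label{sec:fp}

In the situation of Proposition~\ref{prop:transfer}, the monoid $M$ contains the stabilizer $H$ of $p_0$ and is a union of double cosets of $H$. This suggests a presentation: the generators are those of $H$ and one element for each double coset, and the relations say how elements of $H$ move past these elements and how two of them multiply. Each hypothesis of the next proposition makes one of these lists finite.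

\begin{proposition}\label{prop:fp}
In the situation of Proposition~\ref{prop:transfer}, let $H$ be the stabilizer of $p_0$. Suppose that $H$ is finitely presented, that $G$ has finitely many orbits on pairs $p\preceq q$ and on triples $p\preceq q\preceq r$ in $P$, and that the stabilizer of every pair $p\preceq q$ is finitely generated. Then $M$ is finitely presentable.
\end{proposition}

\begin{proof}
\emph{Double cosets.} Let $g,g'\in M$. If $y\in G$ carries the pair $(gp_0,p_0)$ to $(g'p_0,p_0)$, then $y\in H$ and $g'^{-1}yg\in H$, so $g'\in HgH$. Since there are finitely many orbits on pairs, $M$ is a disjoint union of finitely many double cosets $Ht_0H,\dots,Ht_\ell H$, with $t_0=1$. Put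
\[
H_j=H\cap t_jHt_j^{-1},\qquad H'_j=t_j^{-1}H_jt_j=H\cap t_j^{-1}Ht_j.
\]
The group $H_j$ is the stabilizer of the pair $t_jp_0\preceq p_0$, so it is finitely generated.

\emph{The set $H'_i\backslash H/H_j$ is finite for $i,j\ge1$.} For $u\in H$ we have $ut_jp_0\preceq up_0=p_0$, which gives the triple $t_iut_jp_0\preceq t_ip_0\preceq p_0$. Suppose $y\in G$ carries the triple of $u$ to the triple of $u'$. Then $y$ fixes $p_0$ and $t_ip_0$, so $y\in H_i$ and $y'=t_i^{-1}yt_i\in H'_i$, and $y'ut_jp_0=u't_jp_0$. The element $w=u'^{-1}y'u$ lies in $H$ and fixes $t_jp_0$, so $w\in H_j$ and $u'=y'uw^{-1}\in H'_iuH_j$. Hence the number of double cosets is at most the number of orbits on triples. Let $R_{ij}\subseteq H$ be a finite set of representatives.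

\emph{The presentation.} A finitely presented group is finitely presented as a monoid: add a generator $x^{-1}$ and the relations $xx^{-1}=x^{-1}x=1$ for each generator $x$. In the same way, each $H_j$ has a finite monoid generating set. Let $\mathcal M$ be the monoid generated by a finite monoid generating set of $H$ and symbols $\tau_1,\dots,\tau_\ell$, with $\tau_0$ denoting the empty word, subject to the relations below. Here $\bar h$ denotes a word in the generators of $H$ that represents $h\in H$.
\begin{enumerate}
\item[(a)] Finitely many relations that define $H$ as a monoid.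
\item[(b)] $\bar u\,\tau_j=\tau_j\,\overline{t_j^{-1}ut_j}$ for $j\ge1$ and $u$ in a finite monoid generating set of $H_j$.
\item[(c)] For $i,j\ge1$ and $u\in R_{ij}$, one relation $\tau_i\,\bar u\,\tau_j=\bar v\,\tau_k\,\overline{v'}$, where $v,v'\in H$ and $0\le k\le\ell$ are chosen with $t_iut_j=vt_kv'$ in $M$.
\end{enumerate}
By (a), $h\mapsto\bar h$ is a well-defined homomorphism $H\to\mathcal M$. All relations hold in $M$ under $\tau_j\mapsto t_j$, so we obtain a homomorphism $\pi\colon\mathcal M\to M$. It is surjective because its image contains $H$ and all $t_j$.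

\emph{Relation (b) holds for all $u\in H_j$.} It holds for $u=1$. If it holds for $u_1$ and $u_2$, then
\[
\overline{u_1u_2}\,\tau_j=\overline{u_1}\,\tau_j\,\overline{t_j^{-1}u_2t_j}=\tau_j\,\overline{t_j^{-1}u_1t_j}\;\overline{t_j^{-1}u_2t_j}=\tau_j\,\overline{t_j^{-1}u_1u_2t_j}.
\]

\emph{Normal form.} Let $\mathcal N\subseteq\mathcal M$ be the set of elements $\bar h\,\tau_k\,\overline{h'}$ with $h,h'\in H$ and $0\le k\le\ell$. It contains $1$ and all generators, and it is stable under multiplication by elements $\bar h$ on either side. To see that $\mathcal N$ is closed under multiplication it therefore suffices to show $\tau_i\,\bar w\,\tau_j\in\mathcal N$ for $w\in H$. For $i=0$ or $j=0$ this holds by the definition of $\mathcal N$. For $i,j\ge1$ write $w=\alpha u\beta$ with $\alpha\in H'_i$, $u\in R_{ij}$ and $\beta\in H_j$. Relation (b) for $t_i\alpha t_i^{-1}\in H_i$ reads $\overline{t_i\alpha t_i^{-1}}\,\tau_i=\tau_i\,\bar\alpha$, and for $\beta$ it reads $\bar\beta\,\tau_j=\tau_j\,\overline{t_j^{-1}\beta t_j}$. Hence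
\[
\tau_i\,\bar w\,\tau_j=\overline{t_i\alpha t_i^{-1}}\;\bigl(\tau_i\,\bar u\,\tau_j\bigr)\;\overline{t_j^{-1}\beta t_j},
\]
which lies in $\mathcal N$ by (c). So $\mathcal N=\mathcal M$.

\emph{Injectivity.} Let $\bar h\,\tau_k\,\overline{h'}$ and $\bar g\,\tau_{k'}\,\overline{g'}$ have the same image under $\pi$. Then $k=k'$, since the double cosets are disjoint. If $k=0$, then $hh'=gg'$ in $H$ and the two elements are equal. If $k\ge1$, put $u=g^{-1}h$. From $ht_kh'=gt_kg'$ we get $t_k^{-1}ut_k=g'h'^{-1}\in H$, so $u\in H_k$, and (b) gives
\[
\bar h\,\tau_k\,\overline{h'}=\bar g\,\bar u\,\tau_k\,\overline{h'}=\bar g\,\tau_k\,\overline{g'h'^{-1}}\;\overline{h'}=\bar g\,\tau_k\,\overline{g'}.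
\]
Thus $\pi$ is an isomorphism.
\end{proof}

Thompson's group $V$ is suited to this criterion because all the stabilizers that occur are finite powers of $V$ itself. For a finite set $T$, a \emph{$T$-partition} is a family $(A_\tau)_{\tau\in T}$ of nonempty clopen sets that partition $X$.

\begin{lemma}\label{lem:V}
For every nonempty finite set $T$, the group $V$ acts transitively on the $T$-partitions, and the stabilizer of a $T$-partition is isomorphic to $V^{|T|}$. In particular, $V$ acts transitively on $P_L$, and the stabilizer of $p_0$ is isomorphic to $V^{L+1}$.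
\end{lemma}

\begin{proof}
Call a homeomorphism $\theta$ between clopen subsets of $X$ \emph{locally a prefix replacement} if every point of its domain lies in a cone $wX$, contained in the domain, on which $\theta(wx)=w'x$ for some word $w'$. Then $\theta(wux)=w'ux$, so the cone may be taken arbitrarily small. It follows that this class of maps is closed under composition, inversion, restriction to clopen sets and gluing along clopen partitions. A homeomorphism $g$ of $X$ lies in $V$ if and only if it is locally a prefix replacement. One direction is the definition of $V$. For the other, finitely many such cones cover $X$ by compactness, the maximal ones among them partition $X$, and their images partition $X$ because $g$ is a bijection.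

For nonempty clopen sets $A,B$ there is a homeomorphism $A\to B$ that is locally a prefix replacement: by (C), divide $A$ and $B$ into the same number of cones and map cone to cone. Gluing such maps $A_\tau\to B_\tau$ proves transitivity on $T$-partitions.

For nonempty clopen $A$ let $V_A$ be the group of elements of $V$ that are the identity outside $A$. Choose $\theta\colon A\to X$ as above. Then $g\mapsto\theta\circ g|_A\circ\theta^{-1}$ is an isomorphism $V_A\to V$, whose inverse sends $y$ to $\theta^{-1}y\theta$ extended by the identity outside $A$. If $g\in V$ preserves every $A_\tau$, let $g_\tau$ agree with $g$ on $A_\tau$ and with the identity elsewhere; then $g_\tau\in V_{A_\tau}$. The map $g\mapsto(g_\tau)_\tau$ is an isomorphism from the stabilizer onto $\prod_\tau V_{A_\tau}\cong V^{|T|}$.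

Finally, $f\mapsto(f^{-1}(z))_{z\in Z_L}$ is a $V$-equivariant bijection from $P_L$ to the set of $Z_L$-partitions; surjectivity of $f$ corresponds to the pieces being nonempty.
\end{proof}

\begin{corollary}\label{cor:fp}
The monoid $M_L$ is finitely presentable for every $L\ge1$.
\end{corollary}

\begin{proof}
We check the hypotheses of Proposition~\ref{prop:fp}. The group $V$ is finitely presented \cite{Higman,CFP}. A finite direct product of finitely presented monoids or groups is finitely presented: take all generators and relations, and add relations saying that generators of different factors commute. So the stabilizer $V^{L+1}$ of $p_0$ is finitely presented.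

For a pair $f\preceq f'$ let $T\subseteq Z_L\times Z_L$ be the image of the map $(f,f')$. Its fibers form a $T$-partition, and $T$ together with this partition determines the pair. An element of $V$ carries one pair to another pair with the same image $T$ if and only if it carries the first $T$-partition to the second. By Lemma~\ref{lem:V}, pairs with the same $T$ lie in one orbit, and the stabilizer of a pair is isomorphic to $V^{|T|}$, which is finitely generated. There are finitely many subsets $T$, hence finitely many orbits on pairs. For triples $f\preceq f'\preceq f''$ the same argument applies to the image of $(f,f',f'')$ in $Z_L\times Z_L\times Z_L$ and shows that there are finitely many orbits.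
\end{proof}

\section{Proofs of the main theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $n=0$. The monoid $\mathbb N$ is free on one generator, hence finitely presentable. It was shown in Section~\ref{sec:intro}, from (F0) and (F1), that $N\mathbb N$ is not Kan and $\mathrm{Ex}(N\mathbb N)$ is Kan.

Let $n\ge1$ and $L=2^n$. By Proposition~\ref{prop:PnotKan}, $\mathrm{Ex}^n(NP_L)$ is not Kan. By Proposition~\ref{prop:PKan} with $m=n+1\ge2$ and $L=2^{m-1}$, $\mathrm{Ex}^{n+1}(NP_L)$ is Kan. Since $V$ acts transitively on $P_L$ by Lemma~\ref{lem:V}, Proposition~\ref{prop:transfer} transfers both statements to $M_L$. The monoid $M_L$ is finitely presentable by Corollary~\ref{cor:fp}.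
\end{proof}

Part (ii) of Theorem~\ref{thm:B} was proved in Section~\ref{sec:Z}.

\begin{proof}[Proof of Theorem~\ref{thm:B}(i)]
Let $L\ge2$ and $n=\lceil\log_2L\rceil\ge1$, so that $2^{n-1}<L\le2^n$. By Propositions~\ref{prop:PnotKan}, \ref{prop:PKan} (with $m=n+1$) and~\ref{prop:transfer}, $\mathrm{Ex}^n(NM_L)$ is not Kan and $\mathrm{Ex}^{n+1}(NM_L)$ is Kan. By (F2), $\mathrm{Ex}^m(NM_L)$ is Kan for all $m\ge n+1$, and it is not Kan for any $m\le n$, since otherwise $\mathrm{Ex}^n(NM_L)$ would be Kan.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(iii)]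
A product $Y\times Y'$ of nonempty simplicial sets is Kan if and only if both factors are. Indeed, horns in a product are filled in each factor separately. Conversely, a vertex of $Y'$ makes $Y$ a retract of $Y\times Y'$, a vertex of $Y$ does the same for $Y'$, and a retract of a Kan complex is Kan.

Let $M$ be the monoid of Theorem~\ref{thm:A} for the given $n$, and let $r\ge0$. The nerve preserves products, and so does $\mathrm{Ex}$, being a right adjoint. Hence
\[
\mathrm{Ex}^mN(M\times\mathbb Z^r)=\mathrm{Ex}^m(NM)\times\mathrm{Ex}^m(N\mathbb Z^r).
\]
Both factors are nonempty, because $\mathrm{Sd}\,\Delta_0=\Delta_0$ and so $\mathrm{Ex}$ does not change the set of vertices. The second factor is Kan by (F0) and (F2). Therefore $\mathrm{Ex}^mN(M\times\mathbb Z^r)$ is Kan if and only if $\mathrm{Ex}^m(NM)$ is. The monoid $M\times\mathbb Z^r$ is finitely presentable, as a product of two finitely presentable monoids. So all the monoids $M\times\mathbb Z^r$ have the required properties, and it remains to tell them apart. We use their groups of units.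

For $n=0$, the group of units of $\mathbb N\times\mathbb Z^r$ is $\mathbb Z^r$. For $n\ge1$, an element $g\in M=M_{2^n}$ is a unit if and only if $g^{-1}p_0\preceq p_0$, that is, $p_0\preceq gp_0$; together with $gp_0\preceq p_0$ this means $gp_0=p_0$. So the group of units of $M$ is the stabilizer of $p_0$, which is isomorphic to $V^{2^n+1}$ by Lemma~\ref{lem:V}. The group $V$ is simple and non-abelian \cite{Higman,CFP}, so its commutator subgroup, being normal and nontrivial, is all of $V$. Hence the group of units $V^{2^n+1}\times\mathbb Z^r$ of $M\times\mathbb Z^r$ has abelianization $\mathbb Z^r$. In both cases $r$ is determined by the isomorphism type of $M\times\mathbb Z^r$.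
\end{proof}

\begin{thebibliography}{9}

\bibitem{Beke}
Tibor Beke, \emph{Fibrations of simplicial sets}, arXiv:0810.4960 (2008).

\bibitem{CFP}
Cannon, Floyd and Parry, Enseign.\ Math.\ \textbf{42} (1996).

\bibitem{Higman}
Higman, \emph{Finitely presented infinite simple groups}, 1974.

\end{thebibliography}
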